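# Nuclear dimension one for crossed products by free Denjoy actions on the circle

Throughout, $\mathbb T=\mathbb R/\mathbb Z$ is the circle, $\mathcal K(H)$ is the algebra of compact operators on a Hilbert space $H$, and groups are written multiplicatively with identity $1_G$, even when they are abelian.

## 1. Free Denjoy actions and blown-up rotations

**Definition 1.1.** Let $G$ be a countably infinite discrete abelian group acting freely on $\mathbb T$ by homeomorphisms. The action is a free Denjoy action if it is not minimal, that is, if some nonempty proper closed subset of $\mathbb T$ is $G$-invariant.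

**Example 1.2.** Let $\Gamma\subset\mathbb R/\mathbb Z$ be any countably infinite subgroup, for instance $\{n\theta\}_{n\in\mathbb Z}$ with $\theta$ irrational, or $\mathbb Q/\mathbb Z$. Choose weights $\ell_\gamma>0$ with $\sum_{\gamma\in\Gamma}\ell_\gamma=1$, and put $\ell_x=0$ for $x\notin\Gamma$. We blow each point $\gamma\in\Gamma$ up to an arc of length $\ell_\gamma$. For $x\in[0,1]$ let $N(x)=x+\sum_{\gamma\in\Gamma,\,0\le\gamma<x}\ell_\gamma$. This function is strictly increasing and left-continuous, with $N(x+)=N(x)+\ell_x$ for $x<1$, $N(0)=0$ and $N(1)=2$. So each $v\in[0,2)$ lies in exactly one interval $[N(x),N(x)+\ell_x]$, $x\in[0,1)$. Hence the circle $\mathbb R/2\mathbb Z$ is identified with the set of pairs $(x,t)$, where $t\in[0,1]$ if $x\in\Gamma$ and $t=0$ otherwise, in lexicographic cyclic order. Let $g\in\Gamma$ act by $(x,t)\mapsto(x+g,t)$. This is a bijection that preserves the cyclic order, so it is a homeomorphism. The action is free, because $(x,t)\mapsto x$ intertwines it with rotations. The complement $X$ of the open arcs $\{(\gamma,t):0<t<1\}$ is closed, invariant, nonempty and proper.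 So this is a free Denjoy action of $\Gamma$.

The following facts about a free Denjoy action are known, and we use them freely. There is a unique minimal set $Y\subset\mathbb T$, and $Y$ is a Cantor set. The components of $\mathbb T\setminus Y$ are open arcs called gaps. They are permuted by $G$, and the number $k\in\{1,2,\dots\}\cup\{\infty\}$ of orbits of gaps is at most countable.

In Example 1.2 one has $Y=X$ and $k=1$. Indeed $X$ contains a minimal set, so $Y\subset X$. The image of $Y$ under $(x,t)\mapsto x$ is closed and invariant under the dense group $\Gamma$ of rotations, so it is all of $\mathbb R/\mathbb Z$. Thus $Y$ contains all points $(x,0)$ with $x\notin\Gamma$. Both endpoints of each arc are limits of such points, so $Y=X$.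

## 2. Crossed products and orbit representations

Let $G$ act on a compact space $X$. The algebra $C(X)\rtimes G$ is generated by $C(X)$ and unitaries $u_g$ ($g\in G$) with $u_gu_h=u_{gh}$ and $u_gfu_g^*=f\circ g^{-1}$. Our groups are abelian, hence amenable, so full and reduced crossed products agree. Consequently the conditional expectation onto $C(X)$ that sends $fu_g$ to $0$ for $g\ne1_G$ is faithful. The same holds with another coefficient algebra in place of $C(X)$.

**Definition 2.1.** For $x\in X$ the orbit representation $\pi_x$ of $C(X)\rtimes G$ on $\ell^2(G)$ is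
$$\pi_x(f)\delta_g=f(gx)\delta_g,\qquad \pi_x(u_h)\delta_g=\delta_{hg}.\tag{1}$$

Covariance holds, since $\pi_x(u_h)\pi_x(f)\pi_x(u_h)^*\delta_g=f(h^{-1}gx)\delta_g$. We write $\lambda_h=\pi_x(u_h)$, which does not depend on $x$.

**Example 2.2.** Let $G=\mathbb Z$ act by a Denjoy homeomorphism $T$. Then $\pi_x(f)$ is the diagonal operator with entries $f(T^nx)$, and $\pi_x(u_1)$ is the bilateral shift.

For a free Denjoy action put $A=C(\mathbb T)\rtimes G$ and $B=C(Y)\rtimes G$. Restriction of functions to $Y$ induces a surjection $q:A\to B$ with kernel $J=C_0(\mathbb T\setminus Y)\rtimes G$, so there is an extension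
$$0\to J\to A\xrightarrow{\ q\ }B\to0,\qquad J\cong\bigoplus_{i=1}^kC_0(\mathbb R)\otimes\mathcal K(\ell^2(G)),\tag{2}$$
with a $c_0$-direct sum. It is also known that $B$ is a unital separable simple nuclear $\mathcal Z$-stable C*-algebra. Here $\mathcal Z$ is the Jiang–Su algebra, and $\mathcal Z$-stable means $B\cong B\otimes\mathcal Z$; for example, $\mathcal Z\cong\mathcal Z\otimes\mathcal Z$ is $\mathcal Z$-stable. For us $\mathcal Z$-stability is only a hypothesis of theorems that we quote.

## 3. Order zero maps, nuclear dimension and decomposition rank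

**Definition 3.1.** A completely positive contractive (c.p.c.) map $\varphi$ has order zero if $xy=0$ implies $\varphi(x)\varphi(y)=0$ for positive $x,y$.

**Example 3.2.** For functions $\eta_1,\eta_2:[0,1]\to[0,1]$ the map $\mathbb C^2\to C([0,1])$, $(a,b)\mapsto a\eta_1+b\eta_2$, has order zero when $\eta_1\eta_2=0$, and only then.

**Definition 3.3.** The nuclear dimension of Winter and Zacharias satisfies $\operatorname{nucdim}(A)\le n$ if for every finite $\mathcal F\subset A$ and $\varepsilon>0$ there are a finite-dimensional $F=F^{(0)}\oplus\dots\oplus F^{(n)}$, a c.p.c. map $\psi:A\to F$ and a c.p. map $\varphi:F\to A$ such that each $\varphi|_{F^{(j)}}$ is c.p.c. of order zero and $\|\varphi\psi(a)-a\|<\varepsilon$ for $a\in\mathcal F$. The decomposition rank $\operatorname{dr}$ of Kirchberg and Winter is defined in the same way, with the extra demand that $\varphi$ itself be contractive. We call the $n+1$ summands colors. Clearly $\operatorname{nucdim}\le\operatorname{dr}$.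

**Example 3.4.** For $C([0,1])$, evaluate at the points $t_j=j/2n$ and reassemble with the hat functions at these points. Even-numbered hats are pairwise orthogonal, and so are odd-numbered ones. So two colors suffice and $\operatorname{dr}C([0,1])\le1$.

We use the following standard permanence facts. Neither $\operatorname{dr}$ nor $\operatorname{nucdim}$ increases under passing to quotients or to hereditary subalgebras (in particular ideals), and $\operatorname{dr}(A\otimes\mathcal K)=\operatorname{dr}(A)$. For separable $A$, $\operatorname{nucdim}(A)=0$ if and only if $A$ is AF. Also: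

**Fact 3.5.** If every finite subset of $A$ is, up to any $\varepsilon>0$, contained in a C*-subalgebra with $\operatorname{dr}\le1$, then $\operatorname{dr}(A)\le1$.

**Proof.** Let $\mathcal F\subset A$ be finite and let $A_0\subset A$ be a subalgebra with $\operatorname{dr}(A_0)\le1$ and elements $a_0\in A_0$ with $\|a-a_0\|<\varepsilon$ for $a\in\mathcal F$. Choose $\psi_0:A_0\to F$ and $\varphi:F\to A_0$ as in the definition, within $\varepsilon$ on all the $a_0$. By Arveson's theorem $\psi_0$ extends to a c.p.c. map $\psi:A\to F$. Then $\|\varphi\psi(a)-a\|\le\|\varphi\psi(a-a_0)\|+\|\varphi\psi_0(a_0)-a_0\|+\|a_0-a\|<3\varepsilon$. $\square$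

## 4. AT algebras, one-dimensional NCCW complexes, quasidiagonal sets

**Definition 4.1.** A circle algebra is $F\otimes C(\mathbb T)=C(\mathbb T,F)$ with $F$ finite-dimensional. An AT algebra is an inductive limit of a sequence of circle algebras.

**Example 4.2.** The limit of $M_{2^n}\otimes C(\mathbb T)$ along $a\mapsto\operatorname{diag}(a,a)$ is an AT algebra. So is $\mathbb C$: take $C(\mathbb T)\to C(\mathbb T)\to\cdots$ with all maps $f\mapsto f(0)1$. Connecting maps need not be injective.

**Definition 4.3.** A (unital) one-dimensional NCCW complex is an algebra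
$$E=\{(y,d)\in C([0,1],R)\oplus Q:\ y(0)=\alpha_0(d),\ y(1)=\alpha_1(d)\},\tag{3}$$
where $R,Q$ are finite-dimensional and $\alpha_0,\alpha_1:Q\to R$ are unital $*$-homomorphisms.

**Example 4.4.** With $Q=R=\mathbb C$ one gets $C(\mathbb T)$. With $Q=\mathbb C^2$, $R=\mathbb C$ and $\alpha_0,\alpha_1$ the two coordinate maps one gets $C([0,1])$.

**Definition 4.5.** A separable set $\mathcal S\subset B(H)$, with $H$ separable, is a quasidiagonal set if there are finite rank projections $p_n\to1$ strongly with $\|[p_n,a]\|\to0$ for all $a\in\mathcal S$. A separable unital C*-algebra is quasidiagonal if it has a faithful unital representation on a separable Hilbert space whose image is a quasidiagonal set.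

**Example 4.6.** Diagonal operators on $\ell^2(\mathbb N)$ commute with the coordinate projections, so every separable set of them is quasidiagonal. The unilateral shift $s$ is not. Suppose $\|[p_n,s]\|\to0$ and put $a=p_nsp_n$. Then $a^*a$ is close to $p_ns^*sp_n=p_n$. Since $a^*a$ and $aa^*$ are unitarily equivalent in the matrix algebra $B(p_nH)$, $\|aa^*-p_n\|=\|a^*a-p_n\|\to0$. But $aa^*$ is also close to $p_nss^*p_n=p_n-p_ne_0p_n$ with $e_0$ the projection onto $\mathbb C\delta_0$, and $\|p_ne_0p_n\|=\|p_n\delta_0\|^2\to1$, a contradiction.

## 5. Between one and three: the value for Denjoy crossed products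

It is known that every free action of a countably infinite discrete abelian group on $\mathbb T$ satisfies $1\le\operatorname{nucdim}(C(\mathbb T)\rtimes G)\le3$, and that the value is $1$ if the action is also minimal. The following question is from Jamie Bell, "Crossed product C*-algebras associated with non-minimal actions on the circle", arXiv:2604.18410 (2026): what is $\operatorname{nucdim}(C(\mathbb T)\rtimes G)$ for a free Denjoy action? Does it depend on the group, on the action, on the number $k$ of gap orbits?

**Theorem A.** If $G\curvearrowright\mathbb T$ is a free Denjoy action, then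
$$\operatorname{dr}(C(\mathbb T)\rtimes G)=\operatorname{nucdim}(C(\mathbb T)\rtimes G)=1 .$$

**Corollary C.** Every free action of a countably infinite discrete abelian group on $\mathbb T$ has $\operatorname{nucdim}(C(\mathbb T)\rtimes G)=1$.

Corollary C follows from Theorem A and the minimal case just quoted, since a free action is either minimal or Denjoy. (The label B is kept for a general theorem in Section 7.)

**Lower bound.** If $\operatorname{nucdim}(A)=0$, then the ideal $C_0(\mathbb R)\otimes\mathcal K(\ell^2(G))$ from (2) also has nuclear dimension $0$, so it is AF. A nonzero AF algebra contains nonzero projections. But a projection in $C_0(\mathbb R)\otimes\mathcal K(H)=C_0(\mathbb R,\mathcal K(H))$ is a norm continuous projection-valued function on $\mathbb R$ whose norm, always $0$ or $1$, tends to $0$ at infinity; so it is $0$. Hence $\operatorname{nucdim}(A)\ge1$, and what remains is to show $\operatorname{dr}(A)\le1$.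

## 6. Splitting the extension costs four colors

The first thing to try is to treat $J$ and $B$ separately. For $u\in J$ in a quasicentral approximate unit, every $a\in A$ satisfies
$$a\approx u^{1/2}au^{1/2}+(1-u)^{1/2}a(1-u)^{1/2}.$$
The first term lies in $J$ and is approximated through $J$, with two colors; the second is approximated by lifting an approximation of $B$ to $A$. We shall see that $B$ is an AT algebra, and such algebras have $\operatorname{dr}\le1$, so this also takes two colors. In this way one gets the standard estimate $\operatorname{nucdim}(A)\le\operatorname{nucdim}(J)+\operatorname{nucdim}(B)+1$, hence at most $1+1+1=3$, which is the bound we already had.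

To reach two colors along this road one would have to merge a color of $J$ with a color of $B$, so their images would have to be orthogonal. The two cut-offs $u$ and $1-u$ are orthogonal only if $u$ is a projection. By the argument of Section 5, $J$ contains no nonzero projection. So $u(1-u)\ne0$ for every nonzero positive contraction $u\in J$, and the two halves always overlap. This is where the approach stops.

The way out is not to cut $A$ in two. By Fact 3.5 it is enough to find, around each finite set, a subalgebra with $\operatorname{dr}\le1$ that sees part of $J$ and part of $B$ at the same time, glued correctly. One-dimensional NCCW complexes are made of exactly such gluings. To find them we first describe the shape of $A$.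

## 7. Gluing compact operators over a gap

Move a point $x$ from the left endpoint to the right endpoint of a gap. The operators $\pi_x(a)$ start at a representation of $B$, end at another representation of $B$, and in between change only by compact operators, because translates of the gap become short. Section 12 makes this precise: when $G=\mathbb Z^d$, $A$ is isomorphic to an algebra $D$ of the following kind.

**Theorem B.** Let $B$ be a unital separable AT algebra. Let $(\sigma_i,\sigma'_i)_{i\in I}$, with $I\ne\emptyset$ countable, be pairs of unital representations of $B$ on separable nonzero Hilbert spaces $H_i$ such that for all $b\in B$: $\sigma_i(b)-\sigma_i'(b)\in\mathcal K(H_i)$; $\lim_i\|\sigma_i(b)-\sigma_i'(b)\|=0$ (void if $I$ is finite); and $\sigma_i(B)$ is a quasidiagonal set. Let $D$ be the C*-algebra of all $((f_i)_i,b)\in\prod_iC([0,1],B(H_i))\oplus B$ with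
$$f_i(0)=\sigma_i(b),\quad f_i(1)=\sigma_i'(b),\quad f_i(t)-\sigma_i(b)\in\mathcal K(H_i)\ \ \forall t,\quad\lim_i\sup_t\|f_i(t)-\sigma_i(b)\|=0.\tag{4}$$
Then $\operatorname{dr}(D)=\operatorname{nucdim}(D)=1$. Moreover, for every finite $\mathcal F\subset D$ and every $\varepsilon>0$ there are a one-dimensional NCCW complex $E$ and a $*$-homomorphism $\Theta:E\to D$ such that every element of $\mathcal F$ is within $\varepsilon$ of $\Theta(E)$.

The conditions (4) are preserved by sums, products, adjoints and norm limits, so $D$ is indeed a C*-algebra. The elements with $b=0$ form the ideal $\bigoplus_iC_0((0,1),\mathcal K(H_i))$ (a $c_0$-sum). So $D$ has an ideal $C_0(\mathbb R)\otimes\mathcal K(H_i)$ with $H_i\neq0$, and $\operatorname{nucdim}(D)\ge1$ exactly as in Section 5.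

We try two cases by hand, using that NCCW complexes as in (3) have $\operatorname{dr}\le1$ (Lemma 8.1 below).

**Case 7.1: $B=\mathbb C$.** Take one index and $H=\ell^2(\mathbb N)$. Then $D$ consists of the $f$ with $f(0)=f(1)=\lambda1$ and $f(t)-\lambda1\in\mathcal K$. Let $p_n$ be the projection onto the first $n$ coordinates, and let $D_n\subset D$ consist of the functions $x+\lambda(1-p_n)$ with $x\in C([0,1],B(p_nH))$, $x(0)=x(1)=\lambda p_n$. This is the NCCW complex with $Q=\mathbb C$, $R=M_n$. For $f=\lambda1+k\in D$, the set $\{k(t)\}$ is a norm compact set of compact operators, so $p_nkp_n\to k$ uniformly in $t$, and $\lambda1+p_nkp_n\in D_n$. Thus $\operatorname{dr}(D)\le1$.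

**Case 7.2: diagonal representations of $C(\mathbb T)$.** Write $\mathbb T$ as the unit circle in $\mathbb C$. Let $B=C(\mathbb T)$, $H=\ell^2(\mathbb N)$, $\sigma(b)=\operatorname{diag}(b(w_n))$, $\sigma'(b)=\operatorname{diag}(b(w_n'))$ with $|w_n-w_n'|\to0$. Differences are compact, by uniform continuity of $b$. For $n$ so large that $|w_j-w_j'|<2$ for $j>n$, let $w_j(t)$ run from $w_j$ to $w_j'$ along the shorter arc. Put
$$E_n=\{(x,b)\in C([0,1],B(p_nH))\oplus C(\mathbb T):x(0)=p_n\sigma(b),\ x(1)=p_n\sigma'(b)\},$$
$$\Theta_n(x,b)=\big(x(t)+\operatorname{diag}_{j>n}(b(w_j(t))),\ b\big).$$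
Cutting the circle at the points $w_j,w'_j$ ($j\le n$) shows that $E_n$ is an NCCW complex (details in Section 10), and $\Theta_n$ is a $*$-homomorphism into $D$. Given $(f,b)\in D$, the pair $(p_nfp_n,b)$ lies in $E_n$. Since $f(t)-\sigma(b)$ runs through a norm compact set of compact operators, $p_nf(t)p_n+(1-p_n)\sigma(b)$ is uniformly close to $f(t)$ for large $n$, and so is $p_nf(t)p_n+\operatorname{diag}_{j>n}(b(w_j(t)))$, because $\sup_t|b(w_j(t))-b(w_j)|\to0$ as $j\to\infty$. Again $\operatorname{dr}(D)\le1$.

**Where the hand computation breaks.** In both cases the $p_n$ commute with $\sigma(B)$ and $\sigma'(B)$. For a Denjoy action of $\mathbb Z^d$ the representations come from (1). The coordinate projections commute with the diagonal part $C(Y)$. But for $h\ne1_G$ and the projection $p_P$ onto $\ell^2(P)$, with $P\subset\mathbb Z^d$ finite and nonempty, one has $\|[p_P,\lambda_h]\|=1$. Indeed $hP\ne P$ because $h$ has infinite order, so some $g\in P$ has $hg\notin P$, and $[p_P,\lambda_h]\delta_g=-\delta_{hg}$; and the commutator of a projection with a contraction always has norm at most $1$. So coordinate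 projections are useless. Quasidiagonality provides other projections, but these commute only approximately. Then for a circle algebra $C$ mapping to $B$ by $\mu$, the compression $c\mapsto p\,\sigma\mu(c)\,p$ is only almost multiplicative, and the condition $x(0)=p\,\sigma\mu(c)\,p$ does not define an algebra.

**The repair.** Representations of a circle algebra can be perturbed, within compact perturbations, to representations that do commute with $p$, and two representations that are close and differ by compacts can be joined by a short path of representations. So we do three things.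

1. Replace $\sigma\mu$ by a nearby $\sigma^p$ that commutes with $p$, and $\sigma'\mu$ by $\sigma'^p$. Now the $p$-corners give an honest NCCW complex.
2. On $(1-p)H$ join the two remaining corners by a short path of representations, as in Case 7.2.
3. The boundary values are now $\sigma^p(c)$ instead of the $\sigma\mu(c)$ required in $D$. Reserve a thin collar at each end of $[0,1]$ and use it to run a path from $\sigma\mu$ to $\sigma^p$.

Since the paths consist of $*$-homomorphisms, the result is a $*$-homomorphism into $D$.

## 8. Two colors for one-dimensional NCCW complexes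

**Lemma 8.1.** For $E$ as in (3), $\operatorname{dr}(E)\le1$.

**Proof.** Let $n\ge1$, $t_j=j/2n$, and let $\eta_0,\dots,\eta_{2n}$ be the hat functions: they form a partition of unity on $[0,1]$ with $\eta_j(t_j)=1$ and $\eta_j=0$ outside $|t-t_j|\le1/2n$. Define the $*$-homomorphism
$$\psi:E\to Q\oplus\bigoplus_{0<j<2n}R,\qquad\psi(y,d)=(d,y(t_1),\dots,y(t_{2n-1}))$$
and
$$\varphi(d,(x_j))=\Big(\eta_0\alpha_0(d)+\eta_{2n}\alpha_1(d)+\sum_{0<j<2n}\eta_jx_j,\ d\Big).$$
At $t=0$ the first entry is $\alpha_0(d)$ and at $t=1$ it is $\alpha_1(d)$, so $\varphi$ maps into $E$. It is completely positive, and unital since $\alpha_0,\alpha_1$ are unital and $\sum\eta_j=1$. Hence it is contractive. If $j\ne l$ have equal parity then $\eta_j\eta_l=0$; this includes $\eta_0\eta_{2n}=0$. So for elements of $Q\oplus\bigoplus_{j\ \mathrm{even}}R$,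
$$\varphi(d,x)\varphi(d',x')=\Big(\eta_0^2\alpha_0(dd')+\eta_{2n}^2\alpha_1(dd')+\sum_{j\text{ even}}\eta_j^2x_jx_j',\ dd'\Big),$$
which is $0$ if $dd'=0$ and all $x_jx'_j=0$. Thus $\varphi$ has order zero on $Q\oplus\bigoplus_{j\ \mathrm{even}}R$, and likewise on $\bigoplus_{j\ \mathrm{odd}}R$. These are the two colors. Finally, since $\alpha_0(d)=y(0)$ and $\alpha_1(d)=y(1)$, $\varphi\psi(y,d)=(\sum_j\eta_jy(t_j),d)$, which converges to $(y,d)$ as $n\to\infty$ by uniform continuity of $y$. $\square$

In particular circle algebras have $\operatorname{dr}\le1$ (take $Q=R=F$, $\alpha_0=\alpha_1=\mathrm{id}$). By Fact 3.5, applied to the images of the building blocks, so do AT algebras.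

## 9. Compact perturbations of representations of circle algebras

Let $C=F\otimes C(\mathbb T)$ with $F\ne0$, let $v=1\otimes z$ with $z$ the canonical unitary of $C(\mathbb T)$, and let $S$ be the set of matrix units of $F$ together with $v$. A unital homomorphism $C\to B(H)$ is the same as a unital homomorphism of $F$ and a unitary commuting with its image. For two unital homomorphisms write $\sigma\equiv\sigma'$ if $\sigma(c)-\sigma'(c)\in\mathcal K(H)$ for all $c\in C$. It suffices to check this on $S$, since $S$ generates $C$. We allow $H=0$.

**Polar parts.** If $u$ is unitary and $\|x-u\|\le\eta<1$, then $x$ is invertible and $W=x|x|^{-1}$ is a unitary with $\|W-u\|\le2\eta$. Indeed $1-\eta\le|x|\le1+\eta$, because $(1-\eta)\|\xi\|\le\|x\xi\|\le(1+\eta)\|\xi\|$ and $x$ is invertible; so $\|W-x\|=\|W(1-|x|)\|\le\eta$. If moreover $x-u\in\mathcal K$, then $W-u\in\mathcal K$, because modulo $\mathcal K$ the element $x$ is unitary and $|x|=1$.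

**Lemma 9.1.** For $\varepsilon>0$ let $\delta(\varepsilon)=\min\{\varepsilon,1\}/(30\dim F)$. Then, for all $H$ and all unital homomorphisms $\sigma,\sigma':C\to B(H)$, the following hold with $\delta=\delta(\varepsilon)$.

(a) If $\sigma\equiv\sigma'$ and $\|\sigma(s)-\sigma'(s)\|<\delta$ for $s\in S$, there is a point-norm continuous path $(\sigma_t)_{t\in[0,1]}$ of unital homomorphisms from $\sigma$ to $\sigma'$ with $\sigma_t\equiv\sigma$ and $\|\sigma_t(s)-\sigma(s)\|<\varepsilon$ for $s\in S$.

(b) If $p$ is a finite rank projection with $\|[p,\sigma(s)]\|<\delta$ for $s\in S$, there is a unital homomorphism $\sigma^p:C\to B(H)$ whose image commutes with $p$, with $\sigma^p\equiv\sigma$ and $\|\sigma^p(s)-\sigma(s)\|<\varepsilon$ for $s\in S$.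

**Proof.** Let $\eta=\delta\dim F\le1/30$; then $\delta\le\eta$ and $30\eta\le\varepsilon$. Let $du$ be Haar measure on the unitary group $U(F)$. Each $u\in U(F)$ is a combination of the $\dim F$ matrix units with coefficients of modulus at most $1$.

**Step (a1): make the two maps agree on $F$.** Put $x=\int\sigma'(u)\sigma(u)^*\,du$. Then $x-1=\int(\sigma'(u)-\sigma(u))\sigma(u)^*\,du$ is compact of norm at most $\eta$. Substituting $u\mapsto w^*u$ gives $\sigma'(w)x=x\sigma(w)$ for $w\in U(F)$. Taking adjoints, $x^*\sigma'(w)=\sigma(w)x^*$, so $x^*x$ commutes with $\sigma(F)$. Hence $W=x|x|^{-1}$ satisfies $W\sigma(f)W^*=\sigma'(f)$ for $f\in F$, and $W\in1+\mathcal K$, $\|W-1\|\le2\eta$. Let $L=-i\log W$ with the principal logarithm. Since $\log1=0$, $L$ is compact; it is self-adjoint, $W=e^{iL}$, and $\|e^{itL}-1\|\le\|W-1\|\le2\eta$ for $t\in[0,1]$. The path $\operatorname{Ad}(e^{itL})\circ\sigma$ runs from $\sigma$ to $\operatorname{Ad}W\circ\sigma$ with values $\equiv\sigma$, and deviates from $\sigma$ on $S$ by at most $4\eta$.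

**Step (a2): move the unitary.** The unitaries $v_0=W\sigma(v)W^*$ and $\sigma'(v)$ commute with $\sigma'(F)=W\sigma(F)W^*$. Their difference is compact, of norm at most $4\eta+\delta\le5\eta$. So $v_0^*\sigma'(v)=e^{iL'}$ with $L'=L'^*\in\mathcal K\cap\sigma'(F)'$, again by the principal logarithm, and $\|e^{itL'}-1\|\le5\eta$ for $t\in[0,1]$. The homomorphisms equal to $\sigma'$ on $F$ and sending $v$ to $v_0e^{itL'}$ form a path from $\operatorname{Ad}W\circ\sigma$ to $\sigma'$, with values $\equiv\sigma$. On matrix units the deviation from $\sigma$ is less than $\delta$, and on $v$ it is at most $5\eta+4\eta=9\eta$. Concatenate the two paths. They are norm continuous on generators, hence point-norm continuous, and $9\eta<\varepsilon$.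

**Step (b1): make the $F$-part commute with $p$.** Put $\bar x=\int\sigma(u)p\sigma(u)^*\,du$. The integrand is norm continuous and finite rank valued on a compact group, so $\bar x$ is compact. It commutes with $\sigma(F)$ by invariance of Haar measure, and $\|\bar x-p\|=\|\int[\sigma(u),p]\sigma(u)^*du\|\le\eta$. So the spectrum of $\bar x$ lies within $\eta$ of $\{0,1\}$, and $p'=\chi_{[1/2,\infty)}(\bar x)$ is a finite rank projection in $\sigma(F)'$ with $\|p'-\bar x\|\le\eta$, hence $\|p'-p\|\le2\eta$. Let $x=pp'+(1-p)(1-p')$. Then
$$x-1=2pp'-p-p'=p(p'-p)+(p-p')p'$$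
is of finite rank and norm at most $4\eta<1$, and $px=pp'=xp'$. So $x^*x$ commutes with $p'$ (as $x^*xp'=x^*px=p'x^*x$), and $w=x|x|^{-1}$ is a unitary in $1+\mathcal K$ with $\|w-1\|\le8\eta$ and $wp'=pw$, that is, $wp'w^*=p$. Put $\sigma''=\operatorname{Ad}w\circ\sigma$. Then $\sigma''\equiv\sigma$, $\sigma''(F)$ commutes with $p$, and $\|\sigma''(s)-\sigma(s)\|\le16\eta$ for $s\in S$.

**Step (b2): make the unitary commute with $p$.** Let $v''=\sigma''(v)$. Since $wp'w^*=p$, $\|[p,v'']\|=\|[p',\sigma(v)]\|\le\delta+2\|p'-p\|\le5\eta$. Let $V_0=pv''p+(1-p)v''(1-p)$. Then $V_0-v''$ is of finite rank, with norm at most $\|[p,v'']\|\le5\eta$, and $V_0$ commutes with $p$ and with $\sigma''(F)$, because $p$ and $v''$ commute with $\sigma''(F)$. Its polar part $V=V_0|V_0|^{-1}$ is a unitary commuting with $p$ and $\sigma''(F)$, with $\|V-v''\|\le10\eta$ and $V-v''\in\mathcal K$. Let $\sigma^p$ be $\sigma''$ on $F$ and $\sigma^p(v)=V$. Then $\sigma^p\equiv\sigma$, its image commutes with $p$, and the deviation on $S$ is at most $26\eta<\varepsilon$. $\square$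

## 10. NCCW complexes inside $D$: proof of Theorem B

Let $\mathcal F\subset D$ be finite and $0<\varepsilon<1$. Write $d=((f_i^d),b^d)$ for $d\in\mathcal F$, and take $I\subset\mathbb N$. If $I$ is infinite choose $N$ with $\sup_t\|f_i^d(t)-\sigma_i(b^d)\|<\varepsilon$ for $i>N$, $d\in\mathcal F$. If $I$ is finite let $N=\max I$. Indices always range over $I$.

**Step 1: a circle algebra that approximates $B$.** Since $B$ is an AT algebra there are a circle algebra $C=F\otimes C(\mathbb T)$, a homomorphism $\mu:C\to B$ and $c_d\in C$ with $\|\mu(c_d)-b^d\|<\varepsilon$. We may take $\mu$ unital: the images in $B$ of the units of the building blocks are an increasing approximate unit of projections, so they converge in norm to $1$, and a projection at distance less than $1$ from $1$ equals $1$. Fix constants as follows.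

- $\varepsilon_1\in(0,1]$ is such that unital homomorphisms on $C$ that are $\varepsilon_1$-close on $S$ are $\varepsilon$-close on all $c_d$. It exists because $c_d$ is approximated by $*$-polynomials in $S$.
- $\delta_1=\delta(\varepsilon_1)$, $\varepsilon_2=\delta_1/4$, $\delta_2=\delta(\varepsilon_2)$, with $\delta(\cdot)$ from Lemma 9.1.

Increase $N$ so that $\|\sigma_i\mu(s)-\sigma_i'\mu(s)\|<\delta_1$ for $i>N$, $s\in S$.

**Step 2: short paths for $i>N$.** Here $\sigma_i\mu\equiv\sigma_i'\mu$. As $\|\sigma_i\mu(s)-\sigma_i'\mu(s)\|$ is less than $\delta_1$ and tends to $0$, we can choose $\varepsilon^{(i)}\in(0,\varepsilon_1]$ with $\varepsilon^{(i)}\to0$ such that Lemma 9.1(a) applies with $\varepsilon^{(i)}$. It gives paths $\gamma_{i,t}$ of unital homomorphisms from $\sigma_i\mu$ to $\sigma_i'\mu$, $\gamma_{i,t}\equiv\sigma_i\mu$, with deviation from $\sigma_i\mu$ on $S$ less than $\varepsilon^{(i)}$. Approximating $c$ by $*$-polynomials in $S$, we get $\sup_t\|\gamma_{i,t}(c)-\sigma_i\mu(c)\|\to0$ as $i\to\infty$ for every $c\in C$.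

**Step 3: projections for $i\le N$.** If finite rank projections $p_n\to1$ strongly and $k$ is compact, then $\|(1-p_n)k\|\to0$ and $\|k(1-p_n)\|\to0$, uniformly for $k$ in a norm compact set. So quasidiagonalizing projections for $\sigma_i(B)$ also asymptotically commute with $\sigma_i'(B)$. Moreover $\{f_i^d(t)-\sigma_i(b^d)\}_{t,d}$ is a norm compact set of compact operators. Hence there is a finite rank projection $p=p_i\ne0$ on $H_i$ such that:

1. $\|[p,\sigma_i\mu(s)]\|<\delta_2$ and $\|[p,\sigma_i'\mu(s)]\|<\delta_2$ for $s\in S$;
2. $\|(1-p)(\sigma_i\mu(s)-\sigma'_i\mu(s))\|<\delta_1/4$ for $s\in S$;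
3. $\|[p,\sigma_i(b^d)]\|<\varepsilon$ for $d\in\mathcal F$, and $\|(1-p)k\|<\varepsilon$, $\|k(1-p)\|<\varepsilon$ for all $k=f_i^d(t)-\sigma_i(b^d)$.

**Step 4: representations that commute with $p$, and the connecting paths.** By (1) and Lemma 9.1(b) there are $\sigma_i^p\equiv\sigma_i\mu$ and $\sigma_i'^p\equiv\sigma_i'\mu$ commuting with $p$ and $\varepsilon_2$-close on $S$ to $\sigma_i\mu$, $\sigma'_i\mu$ respectively. Since $\varepsilon_2<\delta_1$, Lemma 9.1(a) gives paths $\beta_{i,\cdot}$ from $\sigma_i\mu$ to $\sigma_i^p$ and $\beta'_{i,\cdot}$ from $\sigma_i'\mu$ to $\sigma_i'^p$, by compact perturbations, with deviation less than $\varepsilon_1$ on $S$ from their starting points. On $(1-p)H_i$ put $\tau_i=(1-p)\sigma_i^p$ and $\tau_i'=(1-p)\sigma_i'^p$, which are unital homomorphisms. Then $\tau_i\equiv\tau_i'$, and on $S$ they differ by less than $2\varepsilon_2+\delta_1/4<\delta_1$, by (2). So Lemma 9.1(a) gives a path $\omega_{i,\cdot}$ from $\tau_i$ to $\tau_i'$ with $\omega_{i,r}\equiv\tau_i$ and deviation less than $\varepsilon_1$ on $S$.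

**Step 5: the NCCW complex.** Let
$$E=\Big\{((x_i)_{i\le N},c)\in\bigoplus_{i\le N}C([0,1],B(p_iH_i))\oplus C:\ x_i(0)=p_i\sigma_i^p(c),\ x_i(1)=p_i\sigma_i'^p(c)\Big\}.$$
In each of the finite-dimensional representations $p_i\sigma_i^p$, $p_i\sigma_i'^p$ of $C=C(\mathbb T,F)$, the unitary $v$ goes to a matrix with finite spectrum, and functions in $C(\mathbb T,F)$ that vanish on this spectrum go to $0$. So all of them factor through restriction to a common finite nonempty set $Z\subset\mathbb T$, that is, through $C\to F^Z$. Cut $\mathbb T$ at $Z$ into $|Z|$ arcs, each parametrized by $[0,1]$ (if $|Z|=1$ there is one arc, with both ends at the same point). Then $c\in C$ is the same as a family of functions $[0,1]\to F$, one per arc, whose end values are prescribed by one element of $F^Z$. Hence $E$ is the NCCW complex (3) with $Q=F^Z$ and $R=F^{|Z|}\oplus\bigoplus_{i\le N}B(p_iH_i)$. Here $\alpha_0$ consists of the values at the initial points of the arcs and of the $p_i\sigma_i^p$, and $\alpha_1$ of the values at the final points and of the $p_i\sigma_i'^p$. Both are unital, so $\operatorname{dr}(E)\le1$ by Lemma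 8.1.

**Step 6: the map $\Theta:E\to D$.** For $\kappa\in(0,\tfrac12)$ let $r:[0,1]\to[0,1]$ be $0$ on $[0,\kappa]$, $1$ on $[1-\kappa,1]$ and affine in between. Then $|r(t)-t|\le\kappa$, so we may fix $\kappa$ with $\|f_i^d(t)-f_i^d(r(t))\|<\varepsilon$ for all $t$, $i\le N$, $d\in\mathcal F$. Put $\Theta(x,c)=((X_i),\mu(c))$, where $X_i(t)=\gamma_{i,t}(c)$ for $i>N$, and for $i\le N$
$$X_i(t)=\begin{cases}\beta_{i,t/\kappa}(c)&t\in[0,\kappa],\\ x_i(r(t))+\omega_{i,r(t)}(c)&t\in[\kappa,1-\kappa],\\ \beta'_{i,(1-t)/\kappa}(c)&t\in[1-\kappa,1].\end{cases}\tag{5}$$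
At $t=\kappa$ both formulas give $\sigma_i^p(c)=p\sigma_i^p(c)+\tau_i(c)$; at $t=1-\kappa$ both give $\sigma_i'^p(c)=p\sigma_i'^p(c)+\tau_i'(c)$. So $X_i$ is continuous, with $X_i(0)=\sigma_i\mu(c)$ and $X_i(1)=\sigma_i'\mu(c)$. Moreover $X_i(t)-\sigma_i\mu(c)$ is compact: on the collars because $\beta_{i,\cdot}\equiv\sigma_i\mu$ and $\beta'_{i,\cdot}\equiv\sigma'_i\mu\equiv\sigma_i\mu$; in the middle because $x_i(r)$ has finite rank and, modulo $\mathcal K$, $\omega_{i,r}(c)$ equals $\tau_i(c)$, hence $\sigma_i^p(c)$, hence $\sigma_i\mu(c)$. The limit condition in (4) holds by Step 2. Every piece in (5) is multiplicative and $*$-preserving in $(x,c)$; in the middle, $x_i$ and $\omega_i$ live in the orthogonal corners $p$ and $1-p$. So $\Theta$ is a $*$-homomorphism into $D$.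

**Step 7: approximation of $\mathcal F$.** Let $d\in\mathcal F$, and write $f_i=f_i^d$, $b=b^d$, $c=c_d$. For $i\le N$ define
$$x_i(t)=pf_i(t)p+(1-t)\big(p\sigma_i^p(c)-pf_i(0)p\big)+t\big(p\sigma_i'^p(c)-pf_i(1)p\big).$$
The boundary values are $p\sigma_i^p(c)$ and $p\sigma_i'^p(c)$, so $(x,c)\in E$. Since $f_i(0)=\sigma_i(b)$, $\|\sigma_i^p(c)-\sigma_i\mu(c)\|<\varepsilon$ (they are $\varepsilon_2$-close on $S$ and $\varepsilon_2\le\varepsilon_1$) and $\|\mu(c)-b\|<\varepsilon$, and likewise at $1$, we get $\|x_i(t)-pf_i(t)p\|\le2\varepsilon$. Now compare $\Theta(x,c)$ with $d$.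

- In the $B$-component the error is less than $\varepsilon$.
- For $i>N$: $\|\gamma_{i,t}(c)-\sigma_i\mu(c)\|+\|\sigma_i\mu(c)-\sigma_i(b)\|+\|\sigma_i(b)-f_i(t)\|<3\varepsilon$.
- For $i\le N$ and $t\le\kappa$: $\|X_i(t)-\sigma_i(b)\|\le\|\beta_{i,t/\kappa}(c)-\sigma_i\mu(c)\|+\|\mu(c)-b\|<2\varepsilon$, and $f_i(r(t))=f_i(0)=\sigma_i(b)$. The case $t\ge1-\kappa$ is the same with $\sigma_i'$, $\beta_i'$ and $f_i(1)$.
- For $i\le N$, $\kappa\le t\le1-\kappa$, put $r=r(t)$. The off-diagonal part of $f_i(r)=\sigma_i(b)+k$ with respect to $p$ has norm at most $2\varepsilon$: at most $\|[p,\sigma_i(b)]\|<\varepsilon$ from $\sigma_i(b)$, and at most $\varepsilon$ from $k$, by (3). The $p$-corner error is at most $2\varepsilon$. In the $(1-p)$-corner, $\|(1-p)k(1-p)\|\le\varepsilon$ and $\|\omega_{i,r}(c)-(1-p)\sigma_i(b)(1-p)\|\le\|\omega_{i,r}(c)-\tau_i(c)\|+\|\sigma_i^p(c)-\sigma_i\mu(c)\|+\|\mu(c)-b\|<3\varepsilon$, so the error there is at most $4\varepsilon$. Altogether $\|X_i(t)-f_i(r)\|\le4\varepsilon+2\varepsilon=6\varepsilon$.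

Since $\|f_i(r(t))-f_i(t)\|<\varepsilon$ for $i\le N$, we get $\|\Theta(x,c)-d\|\le7\varepsilon$.

**Step 8: end of the proof.** As $\varepsilon$ was arbitrary, the last statement of Theorem B is proved. $\Theta(E)$ is a quotient of $E$, so $\operatorname{dr}(\Theta(E))\le1$, and Fact 3.5 gives $\operatorname{dr}(D)\le1$. With $\operatorname{nucdim}(D)\ge1$ from Section 7, $\operatorname{dr}(D)=\operatorname{nucdim}(D)=1$. $\square$

## 11. From $G$ to $\mathbb Z^d$

We show that $\operatorname{dr}(C(\mathbb T)\rtimes G)\le1$ for all free Denjoy actions once this is known for $G=\mathbb Z^d$, $d\ge1$.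

**Step 1: finitely generated subgroups.** Write $G=\bigcup_nG_n$ with $G_n$ finitely generated and increasing. Then $C(\mathbb T)\rtimes G$ is the closure of the increasing union of the subalgebras $A_n=C(\mathbb T)\rtimes G_n$. By Fact 3.5 it suffices to show $\operatorname{dr}(A_n)\le1$. Write $G_n\cong\mathbb Z^d\times F$ with $F$ finite, so $A_n=(C(\mathbb T)\rtimes F)\rtimes\mathbb Z^d$.

**Step 2: a corner that removes $F$.** Let $e=|F|^{-1}\sum_{g\in F}u_g$. It is a projection that commutes with $u_g$ for $g\in\mathbb Z^d$. As $u_ge=e$ for $g\in F$,
$$efu_ge=efe=\frac1{|F|}\sum_{h\in F}(f\circ h^{-1})\,u_he=\Big(\frac1{|F|}\sum_{h\in F}f\circ h^{-1}\Big)e ,$$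
so $e(C(\mathbb T)\rtimes F)e=C(\mathbb T)^Fe\cong C(\mathbb T/F)$ (the map $f\mapsto fe$ is injective, since the coefficient of $fe$ at $1_G$ is $f/|F|$). Hence $eA_ne$ is the closed span of the $fe\,u_g$ with $f\in C(\mathbb T)^F$, $g\in\mathbb Z^d$, and there is a surjection $C(\mathbb T/F)\rtimes\mathbb Z^d\to eA_ne$. It intertwines the faithful conditional expectations onto $C(\mathbb T/F)$ and $C(\mathbb T)\rtimes F$. If $a$ goes to $0$, the expectation of $a^*a$ is an element of $C(\mathbb T/F)$ that goes to $0$, hence is $0$, so $a=0$. Thus $eA_ne\cong C(\mathbb T/F)\rtimes\mathbb Z^d$.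

**Step 3: the corner is full.** If $U\subset\mathbb T$ is open with $U\cap gU=\emptyset$ for $1_G\ne g\in F$ and $f,f'\in C_0(U)$, then $fef'=|F|^{-1}\sum_{g\in F}f\,(f'\circ g^{-1})\,u_g=|F|^{-1}ff'$. So the ideal generated by $e$ contains $C_0(U)$. By freeness such sets $U$ cover $\mathbb T$, and by compactness finitely many do, so the ideal contains $C(\mathbb T)\ni1$. By Brown's theorem $A_n\otimes\mathcal K\cong eA_ne\otimes\mathcal K$, hence $\operatorname{dr}(A_n)=\operatorname{dr}(C(\mathbb T/F)\rtimes\mathbb Z^d)$.

**Step 4: the new action.** $F$ is finite and acts freely, so $\mathbb T\to\mathbb T/F$ is a finite covering and $\mathbb T/F$ is a compact connected one-manifold without boundary, that is, a circle. If $d=0$, then $\operatorname{dr}C(\mathbb T/F)\le1$ by Lemma 8.1. Let $d\ge1$. The group $\mathbb Z^d=G_n/F$ acts on $\mathbb T/F$ freely: if $gx=fx$ with $f\in F$, then $g=f$. The action is not minimal: $Y$ is $G$-invariant, in particular $F$-invariant, so the image of $Y$ is nonempty, closed, invariant and has preimage $Y\neq\mathbb T$, hence is proper. So it is a free Denjoy action of $\mathbb Z^d$,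 and the known facts of Sections 1 and 2 apply to it.

**From now on $G=\mathbb Z^d$ with $d\ge1$**, and $A=C(\mathbb T)\rtimes G$, $B=C(Y)\rtimes G$.

## 12. $A$ is glued over its gaps

**Step 1: the arcs.** Choose one gap $I_i$ from each orbit of gaps, $i\in I$, and homeomorphisms $\gamma_i:[0,1]\to\bar I_i$. The endpoints of $\bar I_i$ lie in $Y$. If $gI_i=I_i$, then $g$ maps the closed arc $\bar I_i$ onto itself, so it has a fixed point and $g=1_G$. Hence the arcs $gI_i$ ($g\in G$, $i\in I$) are pairwise disjoint, and for each $\zeta>0$ only finitely many of them have length at least $\zeta$.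

**Step 2: $\pi_x(a)$ along a gap.** For $a\in A$ put $f_i^a(t)=\pi_{\gamma_i(t)}(a)$. If $x\in Y$, then $\pi_x$ kills $C_0(\mathbb T\setminus Y)$ and hence factors through $q$. Let $\sigma_i,\sigma_i'$ be the representations of $B$ induced by $\pi_{\gamma_i(0)}$ and $\pi_{\gamma_i(1)}$. For $a=fu_h$,
$$f_i^a(t)-f_i^a(t')=\operatorname{diag}\big(f(g\gamma_i(t))-f(g\gamma_i(t'))\big)_{g\in G}\,\lambda_h.\tag{6}$$
Let $\varepsilon>0$ and choose $\zeta$ so that $f$ varies by less than $\varepsilon$ on arcs of length less than $\zeta$. By Step 1 all but finitely many of the pairs $(i,g)$ have $gI_i$ of length less than $\zeta$, and for these pairs the diagonal entries in (6) are less than $\varepsilon$ in modulus for all $t,t'$. The finitely many other entries are continuous in $t$. It follows that $f_i^a$ is norm continuous, that $f_i^a(t)-f_i^a(0)\in\mathcal K(\ell^2G)$, and that $\sup_t\|f_i^a(t)-f_i^a(0)\|\to0$ as $i\to\infty$ if $I$ is infinite. By linearity and density this holds for all $a\in A$. Taking $t=1$ we see $\sigma_i(b)-\sigma_i'(b)\in\mathcal K$ and $\|\sigma_i(b)-\sigma'_i(b)\|\to0$. With $D$ defined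 by (4) for these data, we obtain a homomorphism
$$\Phi:A\to D,\qquad\Phi(a)=((f_i^a)_i,q(a)).$$

**Step 3: $\Phi$ is an isomorphism.** The kernel of $D\to B$ is $\bigoplus_iC_0((0,1),\mathcal K(\ell^2G))$. For $f\in C_0(gI_i)$, disjointness of the arcs shows that the $i$-th component of $\Phi(fu_h)$ is $t\mapsto f(g\gamma_i(t))\,e_{g,h^{-1}g}$, with $e_{g,g'}$ the matrix units, and that the other components vanish. The elements $fu_h$ of this type span a dense subspace of $J$, and their images span a dense subspace of the kernel. So $\Phi(J)$ is the whole kernel. To see that $\Phi|_J$ is injective, let $a\in J$ with $\Phi(a)=0$. Then $\pi_{\gamma_i(t)}(a)=0$ for all $i$ and all $t\in(0,1)$. Since $\pi_{gx}$ is unitarily equivalent to $\pi_x$ (by $\delta_{g'}\mapsto\delta_{g'g}$), $\pi_x(a)=0$ for all $x\in\mathbb T\setminus Y$. As $J=C_0(\mathbb T\setminus Y)\rtimes G$ is a reduced crossed product, $\bigoplus_{x\in\mathbb T\setminus Y}\pi_x$ is faithful on it, so $a=0$. Finally $\Phi$ induces the identity on $B$, and $q$ is onto, so $D\to B$ is onto as well. By the five lemma $\Phi$ is an isomorphism.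

**Step 4: what remains.** $B$ is simple, so $\sigma_i$ is faithful. Also $\sigma_i(B)\cap\mathcal K(\ell^2G)=0$: otherwise, by simplicity, this ideal would contain $1$, but $\ell^2(G)$ is infinite-dimensional. So $\sigma_i$ is a faithful essential representation. Suppose $B$ is quasidiagonal. Then $\sigma_i(B)$ is a quasidiagonal set, by Voiculescu's theorem (see Brown–Ozawa, *C\*-Algebras and Finite-Dimensional Approximations*, §7.2). In detail, take a faithful unital representation with quasidiagonal image and let $\rho$ be its infinite multiple. Then $\rho$ is faithful and essential, and $\rho(B)$ is quasidiagonal: use $n$ copies of the $n$-th projection in the first $n$ summands, and $0$ in the others; call these projections $p_m$. By Voiculescu's theorem there are unitaries $U_n$ with $\|U_n\rho(b)U_n^*-\sigma_i(b)\|\to0$ for all $b$. Given finitely many $b$'s and vectors, fix a large $n$ and then a large $m$; the projection $U_np_mU_n^*$ almost commutes with the $\sigma_i(b)$ and almost fixes the vectors. By separability we obtain a sequence as in Definition 4.5.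

So by Theorem B, $\operatorname{dr}(A)\le1$ follows from:

**Proposition 12.1.** For a free Denjoy action of $G=\mathbb Z^d$, $d\ge1$, the algebra $B=C(Y)\rtimes\mathbb Z^d$ is quasidiagonal and is an AT algebra.

The proof takes the next two sections: first we compute enough of the trace and the $K$-theory of $B$, then we apply classification theorems.

## 13. Trace and $K$-theory of $C(Y)\rtimes\mathbb Z^d$

**Step 1: the invariant measure and the collapse map.** Every $g\ne1_G$ preserves orientation, because orientation reversing homeomorphisms of $\mathbb T$ have fixed points. Since $G$ is amenable there is a $G$-invariant probability measure $\nu$ on $\mathbb T$. It has no atoms, because orbits are infinite. It vanishes on gaps, because each gap has infinitely many disjoint translates. Its support is closed, nonempty and invariant, hence contains $Y$; as $\mathbb T\setminus Y$ is a countable union of gaps, $\operatorname{supp}\nu=Y$. Fix $x_0\in\mathbb T$ and let $m(x)=\nu([x_0,x))\bmod1$. This is a continuous monotone map $\mathbb T\to\mathbb R/\mathbb Z$ of degree one. Since $g$ preserves orientation and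 $\nu$,
$$m(gx)=\nu([x_0,gx_0))+\nu([gx_0,gx))=\rho(g)+m(x)\pmod1,\qquad\rho(g)=m(gx_0),$$
and $\rho:G\to\mathbb R/\mathbb Z$ is a homomorphism. Two distinct points have the same image if and only if one of the two open arcs between them is $\nu$-null, that is, disjoint from $Y$. So the fibers of $m$ are the closed gaps and single points.

The homomorphism $\rho$ is injective. Indeed $Y$ is uncountable and has only countably many gap endpoints, so there is $y\in Y$ that is not an endpoint of a gap. If $\rho(g)=0$ then $gy\in m^{-1}(m(y))=\{y\}$, so $g=1_G$. Hence $\rho(G)$ is an infinite subgroup of $\mathbb R/\mathbb Z$, and so it is dense.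

**Step 2: uniqueness of the measure.** Let $\nu'$ be an invariant probability measure on $Y$. It has no atoms, and $m_*\nu'$ is invariant under a dense group of rotations, hence under all rotations, so it is Lebesgue measure. As $m|_Y$ is injective off the countable, hence $\nu'$-null, set of gap endpoints, $\nu'$ is determined by $m_*\nu'$. So $\nu$ is the unique invariant probability measure on $Y$.

**Step 3: the trace.** Let $\tau$ be a tracial state on $B$ and $g\ne1_G$. If $U\subset Y$ is clopen with $U\cap gU=\emptyset$ and $f\in C(Y)$, then
$$\tau(1_Ufu_g)=\tau(1_Ufu_g1_U)=\tau(1_U1_{gU}fu_g)=0 .$$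
Every point of $Y$ has such a clopen neighborhood, since $g$ has no fixed point. By compactness, and passing to smaller sets, finitely many such $U$ partition $Y$. So $\tau$ vanishes on $C(Y)u_g$, and $\tau$ is determined by an invariant probability measure on $Y$. Hence $B$ has exactly one tracial state $\tau$, the one given by $\nu$. It is faithful, because $\{a:\tau(a^*a)=0\}$ is a proper closed two-sided ideal in the simple algebra $B$. The group $\tau_*(K_0(B))\subset\mathbb R$ contains $\nu(U)$ for all clopen $U$. Since $\nu$ has no atoms and full support on $Y$, these include arbitrarily small positive numbers, so $\tau_*(K_0(B))$ is dense in $\mathbb R$.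

**Step 4: deforming the action to the trivial one.** The purpose is to compute $K_*(A)$ and locate $[z]\in K_1(A)$, where $z\in C(\mathbb T)$ is the canonical unitary. Let $M:\mathbb R\to\mathbb R$ be a lift of $m$: nondecreasing, continuous, $M(x+1)=M(x)+1$. For $g\in G$ choose a lift $\tilde g:\mathbb R\to\mathbb R$. The function $M(\tilde gx)-M(x)$ is continuous and equals $\rho(g)$ modulo $1$, so it is a constant $\theta_g$. For $s\in[0,1]$ let $M_s=(1-s)\,\mathrm{id}+sM$. For $s<1$ this is a homeomorphism of $\mathbb R$ commuting with integer translations. Let $\tilde g_s=M_s\tilde gM_s^{-1}$ for $s<1$ and let $\tilde g_1$ be translation by $\theta_g$. With $y=M_s(x)$,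
$$\tilde g_s(y)-y-\theta_g=(1-s)(\tilde gx-x)+s\theta_g-\theta_g=(1-s)(\tilde gx-x-\theta_g).\tag{7}$$
The function $\tilde gx-x$ is periodic, hence bounded, so (7) tends to $0$ uniformly as $s\to1$. Therefore $(s,y)\mapsto\tilde g_s(y)$ is jointly continuous at $s=1$. It is also jointly continuous at $s<1$. Let $(s_n,y_n)\to(s,y)$ and $x_n=M_{s_n}^{-1}(y_n)$. As $|M_{s_n}(x)-x|\le|M(x)-x|$ is bounded, $(x_n)$ is bounded; any limit point $x'$ satisfies $M_s(x')=y$; so $x_n\to M_s^{-1}(y)$, and $\tilde g_{s_n}(y_n)=M_{s_n}(\tilde gx_n)\to\tilde g_s(y)$.

On $\mathbb T$, the maps $g_s$ form for each $s<1$ an action of $\mathbb Z^d$ conjugate to the given one, and for $s=1$ the action by the rotations $\rho$. At $s=0$ it is the given action. Next let $g_1,\dots,g_d$ be free generators of $\mathbb Z^d$. Rotations by $(1-s)\theta_{g_j}$, $s\in[0,1]$, commute, so they connect the action by $\rho$ to the trivial action through actions of $\mathbb Z^d$. Concatenating and reparametrizing, we get a fiberwise action of $\mathbb Z^d$ by homeomorphisms on $[0,1]\times\mathbb T$, with the given action at one end and the trivial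 action at the other.

**Step 5: $K_*(A)$ and the class $[z]$.** The two endpoint evaluations $C([0,1]\times\mathbb T)\to C(\mathbb T)$ are equivariant for the given, respectively trivial, action, and they are isomorphisms on $K_*$. If an equivariant map of $\mathbb Z$-algebras is an isomorphism on $K_*$, then so is the induced map of crossed products, by naturality of the Pimsner–Voiculescu sequence and the five lemma. Applying this $d$ times, we see that both evaluations induce isomorphisms on $K_*$ of the crossed products by $\mathbb Z^d$. Hence
$$K_*(A)\cong K_*(C(\mathbb T)\rtimes_{\mathrm{triv}}\mathbb Z^d)=K_*(C(\mathbb T)\otimes C(\mathbb T^d)),$$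
which is free abelian. The unitary $(s,y)\mapsto z(y)$ restricts to $z$ at both ends, so $[z]\in K_1(A)$ corresponds to $[z\otimes1]$. By the Künneth theorem $K_1(C(\mathbb T)\otimes C(\mathbb T^d))$ contains $K_1(C(\mathbb T))\otimes K_0(C(\mathbb T^d))$ as a direct summand. In $K_0(C(\mathbb T^d))$ the subgroup $\mathbb Z[1]$ is a direct summand, split by a point evaluation. As $K_1(C(\mathbb T))=\mathbb Z[z]$, the subgroup $\mathbb Z[z\otimes1]$ is a direct summand of a free abelian group. So $K_1(A)/\mathbb Z[z]$ is torsion-free.

**Step 6: $K_0(B)$ and $K_1(B)$ are torsion-free.** By Section 12, $J\cong\bigoplus_iC_0((0,1))\otimes\mathcal K(\ell^2G)$, so $K_0(J)=0$ and $K_1(J)$ is free abelian with one generator per index $i$. Under this isomorphism $f\in C_0(I_i)$ becomes $(f\circ\gamma_i)\otimes e_{1_G,1_G}$ in the $i$-th summand, so the generators are the images of generators of $K_1(C_0(I_i))\cong\mathbb Z$. Such a generator is represented by a unitary function on $I_i$ that tends to $1$ at both ends and winds once. Extended by $1$ to $\mathbb T$, it has winding number $\pm1$, so its class in $K_1(C(\mathbb T))$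 is $\pm[z]$. Hence the image of $K_1(J)\to K_1(A)$ is $\mathbb Z[z]$. The six-term sequence reads
$$0=K_0(J)\to K_0(A)\to K_0(B)\to K_1(J)\to K_1(A)\to K_1(B)\to K_0(J)=0 .$$
So $K_1(B)\cong K_1(A)/\mathbb Z[z]$ is torsion-free by Step 5. And $K_0(B)$ is an extension of a subgroup of the free abelian group $K_1(J)$ by the free abelian group $K_0(A)$, so it is torsion-free. Both groups are countable because $B$ is separable.

## 14. $C(Y)\rtimes\mathbb Z^d$ is an AT algebra

We need a few notions for the theorems to be quoted.

**Strict comparison.** For a unital algebra with tracial states $T$, strict comparison by traces means: if positive $a,b$ in matrices satisfy $d_\tau(a)<d_\tau(b)$ for all $\tau\in T$, where $d_\tau(a)=\lim_j\tau(a^{1/j})$, then there are $r_j$ with $r_jbr_j^*\to a$. For projections $p,q$ this says that $\tau(p)<\tau(q)$ for all $\tau$ implies that $p$ is Murray–von Neumann subequivalent to $q$. In $M_n$, $d_\tau(a)$ is the normalized rank of $a$, and strict comparison holds.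

**Dimension groups.** An ordered abelian group is unperforated if $nx\ge0$ for some $n\ge1$ implies $x\ge0$. It has Riesz interpolation if $x_1,x_2\le y_1,y_2$ implies that some $w$ satisfies $x_i\le w\le y_j$ for all $i,j$. By the theorem of Effros, Handelman and Shen, a countable unperforated ordered group with Riesz interpolation is a dimension group, that is, an inductive limit of ordered groups $\mathbb Z^n$. It is simple if every nonzero positive element is an order unit. An example is $\mathbb Z+\theta\mathbb Z\subset\mathbb R$ with $\theta$ irrational.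

**Real rank zero and tracial rank zero.** A C*-algebra has real rank zero if the self-adjoint elements with finite spectrum are dense among the self-adjoint elements. A unital simple algebra $A_0$ has tracial rank zero if for every finite $\mathcal F\subset A_0$, $\varepsilon>0$ and nonzero positive $a\in A_0$ there is a finite-dimensional subalgebra with unit $p$ such that, for $x\in\mathcal F$, $\|[p,x]\|<\varepsilon$ and $pxp$ is within $\varepsilon$ of the subalgebra, and $1-p$ is Murray–von Neumann equivalent to a projection in the hereditary subalgebra generated by $a$. UHF algebras have both properties; for tracial rank zero take $p=1$.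

**Step 1: the order on $K_0(B)$.** $B$ is simple, unital, nuclear, $\mathcal Z$-stable and has a faithful trace. By Rørdam (*The stable and the real rank of $\mathcal Z$-absorbing C\*-algebras*, Int. J. Math. 2004), together with Haagerup's theorem that quasitraces on unital exact algebras are traces, $B$ has strict comparison with respect to its unique trace $\tau$. Hence
$$K_0(B)^+=\{0\}\cup\{x\in K_0(B):\tau_*(x)>0\}.\tag{8}$$
Indeed, if $x=[p]-[p']$ with $\tau(p)>\tau(p')$, then $p'$ is equivalent to a subprojection $p''$ of $p$ and $x=[p-p'']$. Conversely, if $0\ne x=[p]$ then $p\ne0$, and $\tau(p)>0$ by faithfulness. From (8) we read off: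

- $K_0(B)$ is simple, since a multiple of a positive number exceeds any given real number. It is not isomorphic to $\mathbb Z$, since it has a dense image in $\mathbb R$.
- It is unperforated. If $nx\ge0$ with $n\ge1$, either $nx=0$ and then $x=0$ because $K_0(B)$ is torsion-free, or $n\tau_*(x)>0$ and then $x\ge0$.
- It has Riesz interpolation. Let $x_1,x_2\le y_1,y_2$. If some $x_i=y_j$, this element interpolates. Otherwise all $y_j-x_i$ are positive and nonzero, so $\max_i\tau_*(x_i)<\min_j\tau_*(y_j)$, and by density of $\tau_*(K_0(B))$ there is $w$ with $\tau_*(w)$ strictly in between.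

By Effros–Handelman–Shen, $K_0(B)$ is a simple dimension group.

**Step 2: $B$ is quasidiagonal.** The bootstrap class of Rosenberg and Schochet contains $C(Y)$ and is closed under crossed products by $\mathbb Z$, so $B$ belongs to it and satisfies the UCT. A separable nuclear C*-algebra with the UCT and a faithful trace is quasidiagonal (Tikuisis–White–Winter, Ann. of Math. 2017). So $B$ is quasidiagonal, which is the first claim of Proposition 12.1.

**Step 3: $\operatorname{dr}(B)<\infty$.** Unital separable simple nuclear quasidiagonal C*-algebras with a unique trace and strict comparison have finite decomposition rank (Matui–Sato, Duke Math. J. 2014). All hypotheses have been checked.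

**Step 4: real rank zero.** By Rørdam (loc. cit.), a unital simple exact finite $\mathcal Z$-stable algebra whose $K_0$ has uniformly dense image in the affine functions on the trace space has real rank zero. $B$ is finite because it has a faithful trace; its trace space is a point, so the affine functions are $\mathbb R$, and density holds by Section 13, Step 3. So $B$ has real rank zero.

**Step 5: tracial rank zero.** A separable simple unital $\mathcal Z$-stable C*-algebra of real rank zero with (locally) finite decomposition rank has tracial rank zero (Winter, *Simple C\*-algebras with locally finite decomposition rank*, J. Funct. Anal. 2007). So $B$ has tracial rank zero.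

**Step 6: an AT model.** By Elliott (*On the classification of C\*-algebras of real rank zero*, J. reine angew. Math. 1993; see also Rørdam's survey in *Classification of Nuclear C\*-Algebras*), for every countable simple dimension group $(G_0,G_0^+,u)\not\cong\mathbb Z$ with order unit $u$ and every countable torsion-free abelian group $G_1$ there is a simple unital AT algebra of real rank zero with $(K_0,K_0^+,[1],K_1)\cong(G_0,G_0^+,u,G_1)$. Let $B'$ be such an algebra for $(K_0(B),K_0(B)^+,[1],K_1(B))$. It is nuclear, satisfies the UCT, and has $\operatorname{dr}\le1$ by Section 8. It is infinite-dimensional, as its $K_0$ is not $\mathbb Z$. Hence it is $\mathcal Z$-stable (Winter, *Decomposition rank and $\mathcal Z$-stability*, Invent. Math. 2010), and it has tracial rank zero as in Step 5.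

**Step 7: comparison of $B$ and $B'$.** Unital separable simple nuclear C*-algebras with the UCT and tracial rank zero are classified by $(K_0,K_0^+,[1],K_1)$ (Lin, Duke Math. J. 2004). Both $B$ and $B'$ are of this kind and have the same invariant, so $B\cong B'$ is an AT algebra. This proves Proposition 12.1. $\square$

## 15. Proof of Theorem A

Let first $G=\mathbb Z^d$, $d\ge1$. By Section 12, $A=C(\mathbb T)\rtimes G$ is isomorphic to the algebra $D$ built from $B=C(Y)\rtimes G$ and the representations $\sigma_i,\sigma_i'$ on $\ell^2(G)$ at the two ends of the chosen gaps. By Proposition 12.1, $B$ is a unital separable AT algebra and is quasidiagonal. By Section 12, Step 4, each $\sigma_i(B)$ is then a quasidiagonal set, and the two remaining hypotheses on $\sigma_i,\sigma_i'$ were verified in Section 12, Step 2. So Theorem B gives $\operatorname{dr}(A)\le1$. By Section 11, $\operatorname{dr}(C(\mathbb T)\rtimes G)\le1$ for every free Denjoy action of every countably infinite discrete abelian group $G$. Together with the lower bound of Section 5,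
$$1\le\operatorname{nucdim}(C(\mathbb T)\rtimes G)\le\operatorname{dr}(C(\mathbb T)\rtimes G)\le1 ,$$
so both numbers are $1$, whatever the group, the action and the number $k$ of gap orbits. This is Theorem A, and with the known minimal case it gives Corollary C. $\blacksquare$
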